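\title{Separating convex bodies modulo a dilated lattice}

\begin{abstract}
Let $K_1,\dots,K_n$ be $d$-dimensional convex bodies in $\mathbb{R}^d$ that are pairwise disjoint modulo a lattice $\Lambda$. Can they, for every real $t\ge1$, be translated by vectors of $\Lambda$ so as to become pairwise disjoint modulo $t\Lambda$? The answer is yes if $t$ is an integer or irrational, if $d=1$, or if $n\le2$, and no in general. For every non-integer rational $t=p/q>1$ in lowest terms we construct a counterexample with $p^3+1$ bodies in each dimension $d\ge3$, and for $t=1+1/q$ with $q$ large we construct one with eight bodies in each dimension $d\ge2$.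
\end{abstract}

\section{The question and the answer}\label{sec:intro}

A \emph{convex body} is a compact convex subset of $\mathbb{R}^d$; it is \emph{$d$-dimensional} if its interior is nonempty. No symmetry and no position relative to the origin is assumed. A \emph{lattice} $\Lambda\subset\mathbb{R}^d$ is the image of $\mathbb{Z}^d$ under an invertible linear map, and $\operatorname{covol}\Lambda$, the absolute value of the determinant of that map, is the volume of the torus $\mathbb{R}^d/\Lambda$. We write $A-B=\{x-y:x\in A,\ y\in B\}$ and $t\Lambda=\{t\lambda:\lambda\in\Lambda\}$.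

We call sets $K_1,\dots,K_n\subseteq\mathbb{R}^d$ \emph{$\Lambda$-disjoint} if
\[(K_i-K_j)\cap\Lambda=\varnothing\qquad\text{for all } i\ne j .\]
This says that $K_i\cap(K_j+\lambda)=\varnothing$ for all $i\neq j$ and $\lambda\in\Lambda$, that is, the images of the $K_i$ in the torus $\mathbb{R}^d/\Lambda$ are pairwise disjoint. Nothing is required for $i=j$: a set may overlap itself on the torus. A family is \emph{admissible} if it is $\Lambda$-disjoint and consists of $d$-dimensional convex bodies. For a real $t>0$, a family is \emph{$t$-separable} if there are $v_1,\dots,v_n\in\Lambda$ such that $K_1+v_1,\dots,K_n+v_n$ are $t\Lambda$-disjoint. The following question comes from \cite{Malikiosis}.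

\begin{quote}
\emph{Is every admissible family $t$-separable for every real $t\ge1$?}
\end{quote}

Replacing $K_i$ by $K_i+v_i$ leaves the picture on $\mathbb{R}^d/\Lambda$ unchanged. So we are given disjoint convex pieces on a torus, and we ask whether they have lifts to $\mathbb{R}^d$ that are disjoint on the torus $\mathbb{R}^d/t\Lambda$, which has the same shape and $t^d$ times the volume. One expects that more room cannot hurt. Dividing by $t$ makes this expectation precise. Put
\[G_t=t^{-1}\Lambda+\Lambda .\]
The sets $K_i+v_i$ are $t\Lambda$-disjoint exactly when the sets $t^{-1}K_i+t^{-1}v_i$ are $\Lambda$-disjoint, and translating the latter by vectors of $\Lambda$ changes nothing. Hence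
\begin{equation}\label{eq:shrink}
\begin{gathered}
K_1,\dots,K_n \text{ is $t$-separable if and only if there are } u_1,\dots,u_n\in G_t\\
\text{such that the sets } t^{-1}K_i+u_i \text{ are $\Lambda$-disjoint.}
\end{gathered}
\end{equation}
If the $u_i$ could be arbitrary vectors there would be nothing to prove: for $x_i\in K_i$ and $t\ge1$, convexity gives $t^{-1}K_i+(1-t^{-1})x_i\subseteq K_i$, so each shrunken body fits inside the original one. The whole question is whether the positions can be taken in the group $G_t$. This group is dense for irrational $t$, but for $t=p/q$ in lowest terms it is only the grid $G_t=p^{-1}(q\Lambda+p\Lambda)=p^{-1}\Lambda$. The arithmetic of $t$ therefore matters, and it turns out to decide the answer.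

\begin{theorem}\label{thm:space}
Let $t=p/q>1$ be rational and not an integer, with $\gcd(p,q)=1$ and $q\ge2$. For every $d\ge3$, every lattice in $\mathbb{R}^d$ and every $n\ge p^3+1$ there is an admissible family of $n$ bodies that is not $t$-separable.
\end{theorem}

In particular the answer to the question is negative; for instance, it fails for $d=3$, $t=3/2$, $n=28$.

\begin{theorem}\label{thm:plane}
There is $q_0$ such that for every integer $q\ge q_0$, every $d\ge2$, every lattice in $\mathbb{R}^d$ and every $n\ge8$ there is an admissible family of $n$ bodies that is not $t$-separable for $t=1+1/q$.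
\end{theorem}

\begin{theorem}\label{thm:yes}
Let $t\ge1$. An admissible family of $n$ bodies in $\mathbb{R}^d$ is $t$-separable if \textup{(a)} $t$ is an integer, or \textup{(b)} $t$ is irrational, or \textup{(c)} $d=1$, or \textup{(d)} $n\le2$. In cases \textup{(c)} and \textup{(d)} the vectors $v_i$ can be chosen independently of $t$.
\end{theorem}

\begin{corollary}\label{cor:summary}
\textup{(i)} All admissible families in $\mathbb{R}^d$ are $t$-separable for all $t\ge1$ if and only if $d=1$. \textup{(ii)} For fixed $d\ge3$ and $t\ge1$, all admissible families in $\mathbb{R}^d$ are $t$-separable if and only if $t$ is an integer or irrational.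
\end{corollary}

\begin{proof}
Part (i) is Theorem~\ref{thm:yes}(c) together with Theorem~\ref{thm:plane}. Part (ii) is Theorem~\ref{thm:yes}(a),(b) together with Theorem~\ref{thm:space}.
\end{proof}

We do not settle for which rational $t$ failure occurs in the plane, nor the least $n\ge3$ for which failure occurs.

The two counterexamples work for different reasons. The one in $\mathbb{R}^3$ (Section~\ref{sec:space}) consists of thin strips and rests on the pigeonhole principle. The one in the plane (Section~\ref{sec:plane}) nearly fills the torus and rests on a system of linear inequalities that has real solutions but no lattice solution. The two sections can be read independently; both use the reductions of Section~\ref{sec:reductions}. Throughout, $B$ is the closed Euclidean unit ball.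

\section{The positive cases}\label{sec:yes}

All notions above are preserved when an invertible linear map is applied to the bodies and the lattice together, so we may take $\Lambda=\mathbb{Z}^d$ whenever convenient.

\begin{proof}[Proof of Theorem~\ref{thm:yes}]
(a) If $t$ is an integer then $t\Lambda\subseteq\Lambda$, and $v_i=0$ works.

(b) Let $\Lambda=\mathbb{Z}^d$. Each $K_i-K_j$ with $i\ne j$ is compact and misses the closed set $\Lambda$, so there is $\rho>0$ with $\operatorname{dist}(K_i-K_j,\Lambda)>2\rho$ for all $i\neq j$. Then the sets $K_i+\rho B$ are still $\Lambda$-disjoint. Since $1/t$ is irrational, $t^{-1}\mathbb{Z}+\mathbb{Z}$ is dense in $\mathbb{R}$, so $G_t=(t^{-1}\mathbb{Z}+\mathbb{Z})^d$ is dense in $\mathbb{R}^d$. Pick $x_i\in K_i$ and $u_i\in G_t$ with $|u_i-(1-t^{-1})x_i|\le\rho$. Then $t^{-1}K_i+u_i\subseteq K_i+\rho B$, and \eqref{eq:shrink} applies.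

(c) Let $\Lambda=\mathbb{Z}$ and $n\ge2$. The idea is to cut the circle at the left endpoint $\alpha$ of $K_1$. Put $v_1=0$ and choose $v_i\in\mathbb{Z}$ so that the left endpoint of $K_i'=K_i+v_i$ lies in $[\alpha,\alpha+1)$. For $i\ne1$ the interval $K'_i$ ends before $\alpha+1$, since otherwise it would contain the point $\alpha+1\in K_1+1$. The interval $K_1$ also ends before $\alpha+1$, since otherwise $K_1+\mathbb{Z}=\mathbb{R}$ would meet $K_2$. So the $K_i'$ are pairwise disjoint subsets of $[\alpha,\alpha+1)$, and $K_i'-K_j'\subset(-1,1)\setminus\{0\}$ for $i\ne j$. This set misses $t\mathbb{Z}$ for every $t\ge1$.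

(d) For $n=1$ there is no condition. Let $n=2$ and $D=K_1-K_2$, a $d$-dimensional convex body that misses $\Lambda$. We need $\ell\in\Lambda$ such that $D-\ell$ misses $t\Lambda$; equivalently, the image of $D$ under the contraction $y\mapsto t^{-1}y+(1-t^{-1})\ell$ toward $\ell$ misses $\Lambda$. The natural candidate is a lattice point nearest to $D$, with distance measured by $D$ itself.

Fix $x_0\in D$, put $C=D-x_0$ and $D_s=x_0+sC$ for $s>0$. As $C$ is convex and contains $0$, the sets $D_s$ increase with $s$, and $aC+bC=(a+b)C$ for $a,b\ge0$. If $D$ contains a ball of radius $r$, then $D_s$ contains a ball of radius $sr$, so some $D_S$ contains lattice points, finitely many. For each such point $\lambda$ the set of $s\ge1$ with $\lambda\in D_s$, that is with $(\lambda-x_0)/s\in C$, is closed. Hence there is a least $s^*\geq1$ with $D_{s^*}\cap\Lambda\ne\varnothing$, and $s^*>1$ because $D_1=D$. Take $\ell\in D_{s^*}\cap\Lambda$. For $y\in D$ and $t\ge1$,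
\[t^{-1}y+(1-t^{-1})\ell\in x_0+t^{-1}C+(1-t^{-1})s^*C=D_{s},\qquad s=t^{-1}+(1-t^{-1})s^* ,\]
and $1\le s<s^*$, so this point is not in $\Lambda$. Thus $v_1=-\ell$, $v_2=0$ works for every $t\ge1$.
\end{proof}

\begin{remark}\label{rem:hypotheses}
Both $t\ge1$ and convexity are needed even for $d=1$, $n=2$, $\Lambda=\mathbb{Z}$. If $t<1$, take $K_1=[0,t]$ and an interval $K_2\subset(t,1)$; every translate of $K_1$ covers $\mathbb{R}/t\mathbb{Z}$. If $t=p/q>1$ is not an integer, take $K_1=\{t,t+1,\dots,t+p-1\}$ and $K_2=\{0\}$; for each $v\in\mathbb{Z}$ some $k\in\{0,\dots,p-1\}$ has $k+v\in p\mathbb{Z}\subseteq t\mathbb{Z}$, so $K_1-K_2+v$ meets $t\mathbb{Z}$.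
\end{remark}

\begin{remark}\label{rem:finite}
The proof of (b) uses only that every point of $\mathbb{R}^d$ is within $\rho$ of $G_t$. For $t=p/q$ in lowest terms and $\Lambda=\mathbb{Z}^d$, every point is within $\sqrt d/p$ of $G_t=p^{-1}\mathbb{Z}^d$. So a fixed admissible family can fail to be $t$-separable only if $q\le p<\sqrt d/\rho$, that is, for finitely many $t\ge1$. This is why the bodies in Theorems~\ref{thm:space} and~\ref{thm:plane} must depend on $t$, with gaps that tend to zero as $p$ grows.
\end{remark}

\section{Reductions}\label{sec:reductions}

One counterexample, for one lattice, produces counterexamples for all larger $d$ and $n$, and it need not be full-dimensional.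

\begin{lemma}\label{lem:reduce}
Let $t\ge1$, let $\Lambda_0$ be a lattice in $\mathbb{R}^{d_0}$, and let $K_1,\dots,K_{n_0}\subset\mathbb{R}^{d_0}$ be nonempty compact convex sets that are $\Lambda_0$-disjoint and not $t$-separable. Then for every $d\ge d_0$, every lattice in $\mathbb{R}^d$ and every $n\ge n_0$ there is an admissible family of $n$ bodies that is not $t$-separable.
\end{lemma}

\begin{proof}
Note that $n_0\ge2$, since a single set is $t$-separable.

\emph{Thickening.} As in the proof of Theorem~\ref{thm:yes}(b), the sets $K_i+\rho B$ are $\Lambda_0$-disjoint for small $\rho>0$. They are $d_0$-dimensional convex bodies, and they are not $t$-separable because they contain the $K_i$. So we may assume the family is admissible.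

\emph{Dimension.} Let $k=d-d_0$, $\hat K_i=K_i\times[0,t]^k$ and $\hat\Lambda=\Lambda_0\times\mathbb{Z}^k$. Projection to the first factor shows that the $\hat K_i$ are admissible. Given $(v_i,w_i)\in\hat\Lambda$, there are $i\ne j$ such that $K_i+v_i-K_j-v_j$ meets $t\Lambda_0$. The cube $[-t,t]^k+w_i-w_j$ meets $t\mathbb{Z}^k$, since every closed interval of length $2t$ contains a multiple of $t$. So the $\hat K_i$ are not $t$-separable.

\emph{Number.} The images of the bodies in the torus are at least two disjoint nonempty closed sets, finite in number. The torus is connected, so they do not cover it, and the open complement contains the image of a small ball. Adding this ball keeps the family admissible, and a family containing a subfamily that is not $t$-separable is not $t$-separable. Repeat.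

\emph{Lattice.} Apply an invertible linear map that carries $\hat\Lambda$ to the given lattice.
\end{proof}

\section{Crossing strips in dimension three}\label{sec:space}

Let $t=p/q$ be as in Theorem~\ref{thm:space}, let $\Lambda=\mathbb{Z}^3$, and let $e_3=(0,0,1)$. Since $p=tq$, we have $p\Lambda\subseteq t\Lambda$, so only the classes of the $v_i$ modulo $p\Lambda$ matter. With more than $p^3$ bodies two of these classes coincide, and the two bodies are then in their original relative position modulo $t\Lambda$. It suffices to make every original relative position bad.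

\begin{lemma}\label{lem:pigeon}
Let $N=p^3+1$ and let $K_1,\dots,K_N\subset\mathbb{R}^3$ satisfy $te_3\in K_i-K_j$ for all $i<j$. Then the family is not $t$-separable.
\end{lemma}

\begin{proof}
Let $v_1,\dots,v_N\in\mathbb{Z}^3$. The group $\mathbb{Z}^3/p\mathbb{Z}^3$ has $p^3$ elements, so $v_i-v_j=pw=t(qw)$ for some $i<j$ and $w\in\mathbb{Z}^3$. Then $t(e_3+qw)$ lies in $(K_i+v_i)-(K_j+v_j)$ and in $t\mathbb{Z}^3$.
\end{proof}

We therefore want many convex sets such that every pair collides modulo $t\Lambda$ and no pair collides modulo $\Lambda$. Points cannot do this. If points differ pairwise by vectors of $t\Lambda$ and are distinct modulo $\Lambda$, their number is at most the index of $t\Lambda\cap\Lambda=p\Lambda$ in $t\Lambda$, which is $q^3<p^3$. The reason is that differences of points add up: if $x_1$ is $t$ above $x_2$ and $x_2$ is $t$ above $x_3$, then $x_1$ is $2t$ above $x_3$, and after $q$ steps the difference is an integer. Tilted segments are free of this constraint, because different pairs can be compared at different places.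

\begin{example}\label{ex:three}
Take a nondegenerate triangle of diameter less than $1$ in $\mathbb{R}^2$ with vertices $P_{12},P_{13},P_{23}$, and lift its sides to segments in $\mathbb{R}^3$:
\[K_1=[(P_{12},t),(P_{13},t)],\qquad K_2=[(P_{12},0),(P_{23},t)],\qquad K_3=[(P_{13},0),(P_{23},0)].\]
For $i<j$ the projections of $K_i$ and $K_j$ meet only at $P_{ij}$, and there $K_i$ has height $t$ and $K_j$ has height $0$. So $te_3$ is the only vertical vector in $K_i-K_j$. An integer vector in $K_i-K_j$ must be vertical, because the triangle has diameter less than $1$, and $te_3\notin\mathbb{Z}^3$. Hence the three segments are $\mathbb{Z}^3$-disjoint, and $te_3\in K_i-K_j$ for all $i<j$.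
\end{example}

In the example $K_j$ has height $0$ where it crosses a segment of smaller index and height $t$ where it crosses one of larger index. With $N$ lines, each line has $N-1$ crossings, while an affine height function is fixed by two values, so we cannot copy this exactly. We copy it approximately: on the $j$-th line the crossings with earlier lines will be at abscissas much smaller than a scale $b_j$, and those with later lines at abscissas close to $b_j$. The error is absorbed by giving the segments a vertical thickness. There is room for it, because $t$ has distance at least $1/q$ from $\mathbb{Z}$.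

\begin{proof}[Proof of Theorem~\ref{thm:space}]
Put $N=p^3+1$, $R=6p$ and $b_j=R^j$ for $1\le j\le N$. Consider the lines $y=(x-b_j)/b_j^2$ in the plane and the height functions $h_j(x)=tx/b_j$. The lines have distinct slopes, so lines $i<j$ meet at exactly one point. Its abscissa is
\[x_{ij}=\frac{b_ib_j}{b_i+b_j},\]
since both $(x_{ij}-b_i)/b_i^2$ and $(x_{ij}-b_j)/b_j^2$ equal $-1/(b_i+b_j)$. In particular $0<x_{ij}<b_i<b_N$. The height difference at the crossing is
\[\alpha_{ij}=h_i(x_{ij})-h_j(x_{ij})=t\,\frac{b_j-b_i}{b_i+b_j}=t-\frac{2tb_i}{b_i+b_j},\]
and $b_i/(b_i+b_j)<1/R$, so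
\begin{equation}\label{eq:alpha}
0<t-\alpha_{ij}<\frac{2t}{R}=\frac1{3q}.
\end{equation}
Now compress the plane by $\delta=1/(4b_N)$ and thicken vertically:
\[K_j=\Big\{\Big(\delta x,\ \delta\,\frac{x-b_j}{b_j^2},\ h_j(x)+s\Big):\ 0\le x\le b_N,\ |s|\le\frac1{6q}\Big\}.\]
Each $K_j$ is an affine image of a rectangle, hence compact and convex. Let $i<j$. A vector of $K_i-K_j$ has its first two coordinates equal to $0$ exactly when the two points have the same $x$ and this $x$ lies on both lines, that is, $x=x_{ij}$. So the vertical vectors in $K_i-K_j$ are the vectors $ze_3$ with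
\[z\in I_{ij}=\Big[\alpha_{ij}-\frac1{3q},\ \alpha_{ij}+\frac1{3q}\Big].\]
By \eqref{eq:alpha}, $t\in I_{ij}$, so $te_3\in K_i-K_j$. Also by \eqref{eq:alpha}, $I_{ij}\subseteq[t-\frac2{3q},t+\frac1{3q}]$, which contains no integer because $t=p/q\notin\mathbb{Z}$ has distance at least $1/q$ from $\mathbb{Z}$. Finally, the first coordinates of points of the strips lie in $[0,\frac14]$, and the second lie in $[-\frac14,\frac14]$ because $|x-b_j|\le b_N$ and $b_j\geq1$. So an integer vector in $K_i-K_j$ would be vertical, and there is none. Since $K_j-K_i=-(K_i-K_j)$, the strips are $\mathbb{Z}^3$-disjoint. By Lemma~\ref{lem:pigeon} they are not $t$-separable, and Lemma~\ref{lem:reduce} gives the theorem.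
\end{proof}

The construction uses two dimensions for the crossing lines and a third for the heights. In the plane we need another mechanism.

\section{A rigid tiling of the plane}\label{sec:plane}

\subsection{Strategy}\label{sub:strategy}

Let $t=1+1/q$ with $q$ large. Suppose that open convex polygons $H_1,\dots,H_n$ tile the torus $\mathbb{R}^2/\Lambda$, and that this is the only way, up to a common translation, to place them disjointly on that torus. Any disjoint placement on the slightly larger torus $\mathbb{R}^2/t\Lambda$ is then close to the tiling. Translating $H_i$ by $\Lambda$ and reducing modulo $t\Lambda$ moves it by a vector of $\Lambda+t\Lambda=q^{-1}\Lambda$, say by $a_i/q$ with $a_i\in\Lambda$. In the periodic picture the tile $T=H_i+\lambda$ moves to $H_i+a_i/q+t\lambda=T+(a_i+\lambda)/q$. This suggests the following notion.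

Given a $\Lambda$-periodic tiling, a \emph{labeling} is a map $a$ from the tiles to $\mathbb{R}^2$ with $a(T+\lambda)=a(T)+\lambda$ for all $\lambda\in\Lambda$; it is a \emph{lattice labeling} if its values lie in $\Lambda$. If $e$ is an edge between a first tile $T$ and a second tile $T'$, with unit normal $n_e$ pointing from $T$ to $T'$, put
\[r_e=a(T')-a(T).\]
This vector depends only on the class of $e$ modulo $\Lambda$. When each tile $T$ moves by the small vector $a(T)/q$, the two tiles at $e$ overlap unless
\begin{equation}\label{eq:system}
n_e\cdot r_e\ge0\qquad\text{for every edge } e .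
\end{equation}
Real solutions always exist: if $a(T)\in T$ for every tile, then $a(T)$ and $a(T')$ lie on the two sides of the line through $e$. We need a tiling for which \eqref{eq:system} has no lattice solution.

The simplest cases show what must be avoided. If the circle $\mathbb{R}/\mathbb{Z}$ is cut into consecutive intervals $H_1,\dots,H_n$, the analogue of \eqref{eq:system} reads $a_1\le a_2\le\dots\le a_n\le a_1+1$, and $a_i=0$ is a solution. If $\Lambda=\mathbb{Z}^2$ and the $H_i$ subdivide the unit square, then $a(H_i)=0$ is again a solution, since $r_e=0$ inside the square and $r_e$ is the normal $n_e$ on its boundary. In the tiling below, chains of steps to the right and chains of steps upward connect the same tiles in incompatible ways.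

We first build a tiling by rectangles for which the arithmetic is transparent, then deform it to make it rigid, and then show that the arithmetic survives the deformation.

\subsection{A tiling by rectangles}\label{sub:rect}

Write $X,Y$ for the coordinates, and let
\[h=(2,1),\qquad c=4h=(8,4),\qquad g=(-1,-5),\qquad \Lambda=\mathbb{Z}c+\mathbb{Z}g\subset\mathbb{Z}^2 .\]
Then $\operatorname{covol}\Lambda=|8\cdot(-5)-4\cdot(-1)|=36$. The linear form
\[\varphi=\frac{5X-Y}{36}\]
has $\varphi(c)=1$ and $\varphi(g)=0$, so it reads off the coefficient of $c$ and is integer valued on $\Lambda$. It also shows that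
\begin{equation}\label{eq:short}
|\lambda|>5\qquad\text{for all }\lambda\in\Lambda\setminus\{0\}.
\end{equation}
Indeed, if $\varphi(\lambda)=0$ then $\lambda$ is a nonzero multiple of $g$ and $|\lambda|\ge\sqrt{26}$, and otherwise $36\le|5X(\lambda)-Y(\lambda)|\le\sqrt{26}\,|\lambda|$ gives $|\lambda|>7$.

For $k\in\mathbb{Z}$ let
\[A_k=[2k,2k+3]\times[k,k+1],\qquad B_k=[2k+3,2k+5]\times[k-2,k+1],\]
so that $A_{k+1}=A_k+h$ and $B_{k+1}=B_k+h$; see Figure~\ref{fig:tiling}. In the row $j\le Y\le j+1$ the rectangles present are $A_j,B_j,B_{j+1},B_{j+2}$, occupying
\[[2j,2j+3],\quad[2j+3,2j+5],\quad[2j+5,2j+7],\quad[2j+7,2j+9].\]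
So the staircase $\bigcup_k(A_k\cup B_k)$ occupies $[2j,2j+9]$ in row $j$. Its translate by $mg$ occupies in row $j$ what the staircase occupies in row $j+5m$, shifted by $-m$, namely $[2j+9m,2j+9m+9]$. These intervals tile the row, so the rectangles $A_k+mg$, $B_k+mg$ tile the plane. The tiling is periodic under $h$ and $g$. We regard it as periodic only under the sublattice $\Lambda$; then the index $k$ counts modulo $4$, there are eight classes of tiles, and, as we shall see, adjacent tiles lie in different classes.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]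
\clip (-2.3,-2.6) rectangle (12.3,4.6);
\foreach \k in {0,1,2,3}{
  \fill[gray!35] ({2*\k},{\k}) rectangle ++(3,1);
  \fill[gray!12] ({2*\k+3},{\k-2}) rectangle ++(2,3);
  \node at ({2*\k+1.5},{\k+0.5}) {$A_{\k}$};
  \node at ({2*\k+4},{\k-0.6}) {$B_{\k}$};}
\foreach \m in {-2,...,2}{\foreach \k in {-14,...,16}{
  \draw ({2*(\k)-(\m)},{(\k)-5*(\m)}) rectangle ++(3,1);
  \draw ({2*(\k)+3-(\m)},{(\k)-2-5*(\m)}) rectangle ++(2,3);}}
\node at (6.5,-1.5) {$A_3+g$};
\node at (2,-1.6) {$B_{-1}$};
\node at (1,2.8) {\small $B_{-2}-g$};
\node at (-1,2.3) {\small $B_{-3}-g$};
\fill (3,1) circle (2.5pt) node[below right] {\scriptsize $V^1_0$};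
\fill (2,1) circle (2.5pt) node[above left] {\scriptsize $V^2_0$};
\fill (0,1) circle (2.5pt) node[left] {\scriptsize $V^3_0$};
\fill (3,0) circle (2.5pt) node[below left] {\scriptsize $V^4_0$};
\end{tikzpicture}
\caption{The tiling of the plane by the $3\times1$ rectangles $A_k+mg$ and the $2\times3$ rectangles $B_k+mg$, where $g=(-1,-5)$. The eight shaded tiles represent the classes modulo the lattice spanned by $(8,4)$ and $g$. Every vertex is a T-junction; one vertex of each of the four types is marked.}\label{fig:tiling}
\end{figure}

To list vertices and edges, compare rows $k$ and $k+1$ over the period $2k\le X\le2k+9$. Row $k$ contains $A_k,B_k,B_{k+1},B_{k+2}$ as above. Row $k+1$ contains $B_{k-2}-g$ over $[2k,2k+2]$, then $A_{k+1}$ over $[2k+2,2k+5]$, then $B_{k+1}$ and $B_{k+2}$ again. So the line $Y=k+1$ carries edges exactly over $[2k,2k+5]$, with vertices at $X=2k,\,2k+2,\,2k+3,\,2k+5$. The tile to the left of $A_k$ is $B_{k+2}-(9,0)=B_{k-3}-g$, because $(9,0)=5h+g$. Hence the vertices are the $\mathbb{Z}g$-translates of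
\[V^1_k=(2k+3,k+1),\quad V^2_k=(2k+2,k+1),\quad V^3_k=(2k,k+1),\quad V^4_k=(2k+3,k),\]
and the edges are the $\mathbb{Z}g$-translates of those in the following table. The first tile lies below or to the left of the second, and $\nu_e$ is the unit normal from the first tile to the second.
\[
\begin{array}{c|c|c|c|c|c}
e&\text{first tile}&\text{second tile}&\text{endpoints}&\nu_e&\text{length}\\\hline
E^1_k&A_k&A_{k+1}&V^2_k,\ V^1_k&(0,1)&1\\
E^2_k&A_k&B_k&V^4_k,\ V^1_k&(1,0)&1\\
E^3_k&B_k&A_{k+1}&V^1_k,\ V^4_{k+1}&(0,1)&2\\
E^4_k&B_{k-1}&B_k&V^3_{k+2}+g,\ V^4_k&(1,0)&2\\
E^5_k&A_k&B_{k-2}-g&V^3_k,\ V^2_k&(0,1)&2\\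
E^6_k&B_{k-3}-g&A_k&V^2_{k-1},\ V^3_k&(1,0)&1
\end{array}
\]
Modulo $\Lambda$ there are $16$ vertex classes and $24$ edge classes. We record three facts from the table.
\begin{itemize}
\item[(T1)] The two tiles at an edge lie in different classes, because $k\not\equiv k+1\pmod4$.
\item[(T2)] The two endpoints of an edge lie in different classes, and the pair of endpoint classes determines the edge class. The upper indices $\{1,2\}$ occur only for $E^1$ and $\{3,4\}$ only for $E^4$; the edges $E^2_k$, $E^3_k$ join $V^1_k$ to $V^4_k$, $V^4_{k+1}$; and the edges $E^5_k$, $E^6_k$ join $V^3_k$ to $V^2_k$, $V^2_{k-1}$.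
\item[(T3)] Each tile has six vertices on its boundary, three on each of two opposite sides. From left to right, the bottom of $A_k$ carries $V^2_{k-1},V^1_{k-1},V^4_k$ and its top carries $V^3_k,V^2_k,V^1_k$. From bottom to top, the left side of $B_k$ carries $V^3_{k+2}+g,\ V^4_k,\ V^1_k$ and its right side carries $V^2_{k+2}+g,\ V^3_{k+3}+g,\ V^4_{k+1}$.
\end{itemize}

\subsection{The arithmetic obstruction}\label{sub:arith}

\begin{lemma}\label{lem:arith}
No lattice labeling satisfies $\nu_e\cdot r_e\ge0$ for all edges $e$.
\end{lemma}

\begin{proof}
Suppose $a$ does. Put $\alpha_k=a(A_k)$ and $d_k=\alpha_{k+3}-\alpha_k\in\Lambda$; then $\alpha_{k+4}=\alpha_k+c$. We compare $A_k$ with $A_{k+3}$ along two routes.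

Two steps to the right lead from $A_k$ to $B_k$ across $E^2_k$ and from $B_k$ to $A_{k+3}+g$ across $E^6_{k+3}+g$. Adding the two inequalities gives $X(\alpha_{k+3}+g-\alpha_k)\ge0$, that is, $X(d_k)\ge1$. One step upward leads from $A_{k+3}$ to $A_{k+4}=A_k+c$ across $E^1_{k+3}$, so $Y(\alpha_k+c-\alpha_{k+3})\ge0$, that is, $Y(d_k)\le4$. Hence $\varphi(d_k)\ge(5-4)/36>0$, and since $\varphi(d_k)$ is an integer, $\varphi(d_k)\ge1$. But $d_0+d_3+d_6+d_9=\alpha_{12}-\alpha_0=3c$, so four integers, each at least $1$, have sum $\varphi(3c)=3$.
\end{proof}

For the real labeling by the centers of the rectangles, $d_k=3h$ and $\varphi(d_k)=3/4$. The lemma says that these values cannot be rounded to integers with the same total, because none of them may be rounded down to $0$.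

\subsection{Deforming rectangles to generic hexagons}\label{sub:deform}

The rectangles are not rigid: moving $A_0$ by $h$ and $A_1$ by $-h$ (together with their $\Lambda$-translates) exchanges them and gives a disjoint placement with relative shift $2h\notin\Lambda$. To prevent this we deform the tiling so that each side of a tile fits against only one other side. By (T3) each tile is a degenerate hexagon, and we make it a genuine convex one. Let $\kappa=10^{-4}$.

\begin{lemma}\label{lem:deform}
There is a homeomorphism $F$ of $\mathbb{R}^2$ that commutes with translations by $\Lambda$, maps each edge to a segment, and has the following properties.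
\begin{itemize}
\item[(a)] The image of each tile is a convex hexagon with all angles less than $\pi$, whose sides are the images of the six edges on the tile.
\item[(b)] The image of each edge $e$ has length $\ell_e\in(\frac12,\frac52)$, and its unit normal $n_e$, pointing from the first tile to the second, satisfies $|n_e-\nu_e|<\kappa$.
\item[(c)] Images of edges in different classes are not parallel.
\end{itemize}
\end{lemma}

\begin{proof}
Triangulate each rectangle as follows. If $P_1,P_2,P_3$ and $Q_1,Q_2,Q_3$ are the triples of vertices on its two opposite sides, listed as in (T3), use the triangles $P_1P_2Q_1$, $Q_1Q_2P_2$, $P_2P_3Q_2$, $Q_2Q_3P_3$. Each has two vertices on one side and the third on the opposite side, so none is degenerate, and together they form a $\Lambda$-periodic triangulation of the plane in which every edge of the tiling is an edge. A choice $u\in(\mathbb{R}^2)^{16}$ of a displacement vector for each vertex class extends uniquely to a continuous $\Lambda$-periodic map $\Psi_u$ that is affine on each triangle. Its Lipschitz constant is the maximum $L(u)$ of the norms of the linear parts on the finitely many classes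 of triangles, which is continuous in $u$ with $L(0)=0$. If $L(u)<1$, then $F_u=\mathrm{id}+\Psi_u$ is a homeomorphism: for each $y$ the equation $x=y-\Psi_u(x)$ has a unique solution by the contraction principle, and $|F_u(x)-F_u(x')|\ge(1-L(u))|x-x'|$ makes the inverse continuous. The image of a tile is then bounded by a simple polygon with six sides.

Let $\Omega$ be the set of $u$ with $L(u)<1$ for which (b) holds and all interior angles of all tiles are less than $\pi$. A simple polygon with all interior angles less than $\pi$ is convex, so (a) holds on $\Omega$. The set $\Omega$ is defined by finitely many strict inequalities between continuous functions, so it is open. To see that it is nonempty, push each T-junction along its stem: for small $\tau>0$ move every $V^1_k$ by $(0,-\tau)$, every $V^2_k$ by $(0,\tau)$, every $V^3_k$ by $(\tau,0)$ and every $V^4_k$ by $(-\tau,0)$. For small $\tau$, condition (b) and $L<1$ hold by continuity, and the angles at the corners stay near $\pi/2$. For the four sides in (T3), the outward components of the displacements of the three vertices are, in the order listed there,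
\[(-\tau,\tau,0),\qquad(0,\tau,-\tau),\qquad(-\tau,\tau,0),\qquad(0,\tau,-\tau).\]
In each case the middle vertex moves strictly to the outer side of the original line, while the chord joining the two end vertices stays on the line or on its inner side. So the angle at the middle vertex is less than $\pi$.

For (c), let $e\ne e'$ be edge classes. The determinant of the two deformed edge vectors is a polynomial in $u$. By (T2), $e$ has an endpoint class that is not an endpoint class of $e'$ and occurs at only one end of $e$. Moving that class alone, from $u=0$, lets the vector of $e$ range over all of $\mathbb{R}^2$ while the vector of $e'$ stays fixed and nonzero, so the polynomial is not identically zero. The product of these finitely many polynomials is nonzero, hence does not vanish identically on the nonempty open set $\Omega$. Take $F=F_u$ for a point $u\in\Omega$ where it does not vanish.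
\end{proof}

Fix such an $F$. From now on the tiles $A_k+mg$, $B_k+mg$ are the \emph{open} deformed hexagons, and edges are the deformed edges; tiles and edges keep their names and incidences, so Lemma~\ref{lem:arith} applies unchanged. Let $H_1,\dots,H_8$ be $A_0,\dots,A_3,B_0,\dots,B_3$. The sets $H_i+\lambda$, over all $i$ and all $\lambda\in\Lambda$, are pairwise disjoint, and their closures cover the plane. We represent each edge class by an edge $e$ whose first tile is some $H_i$; its second tile is $H_j+\lambda_e$ with $\lambda_e\in\Lambda$ and, by (T1), $j\ne i$. The eight hexagons have $48$ sides, and each edge class accounts for two of them, with outer normals $n_e$ and $-n_e$. By Lemma~\ref{lem:deform}(c), \emph{these $48$ outer normals are distinct}.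

We use a standard fact. If the $\Lambda$-translates of a measurable set $E$ are pairwise disjoint, then $E$ embeds in the torus, so its area satisfies $|E|\le\operatorname{covol}\Lambda$, with equality if and only if $E+\Lambda$ has null complement. Applied to $E=\bigcup_iH_i$, it gives $\sum_i|H_i|=36$.

\subsection{Rigidity}\label{sub:rigid}

\begin{lemma}\label{lem:rigid}
If $x_1,\dots,x_8\in\mathbb{R}^2$ and the sets $H_i+x_i$ are $\Lambda$-disjoint, then $x_i-x_j\in\Lambda$ for all $i,j$.
\end{lemma}

\begin{proof}
Call the sets $H_i+x_i+\lambda$ \emph{pieces}. They are pairwise disjoint: for different $i$ by hypothesis, and for equal $i$ because the $H_i+\lambda$ are. Their total area on the torus is $36$, so their union has null complement. Only finitely many pieces meet a bounded set, so the union of their closures is closed; its complement is open and null, hence empty.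

Let $e$ be one of the chosen edges, between $H_i$ and $H_j+\lambda_e$. Let $T=H_i+x_i$ and let $s=e+x_i$ be the corresponding side of $T$, with outer normal $n_e$. Take $y\in s$ that is not a vertex of any piece; this excludes finitely many points. Points outside $\overline T$ that approach $y$ lie in closures of other pieces, finitely many of which occur, so $y\in\overline{T'}$ for a piece $T'\ne T$. We have $y\notin T'$, since otherwise the open set $T'$ would meet $T$. So $y$ lies in the relative interior of a side $s'$ of $T'$. In a small disc around $y$, the pieces $T$ and $T'$ are disjoint open half-discs, hence opposite ones. Thus $s'$ lies on the line of $s$ and has outer normal $-n_e$. As the $48$ normals are distinct, $T'=H_j+x_j+\lambda$ for some $\lambda\in\Lambda$, and $s'=e-\lambda_e+x_j+\lambda$ has the same length $\ell_e$ as $s$.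

It remains to exclude that $s$ is covered partly by one translate of $H_j$ and partly by another. If $T'$ and $T'+\mu$, with $\mu\in\Lambda$, arise from two points of $s$, then $s'$ and $s'+\mu$ are segments of length $\ell_e$ on the line of $s$, and both meet $s$. Each is displaced from $s$ by at most $\ell_e$, so $|\mu|\le2\ell_e<5$, and $\mu=0$ by \eqref{eq:short}. So one closed segment $s'$ contains all but finitely many points of $s$; hence $s\subseteq s'$, and $s=s'$ by equality of lengths. This gives $x_i=x_j+\lambda-\lambda_e$, so $x_i-x_j\in\Lambda$. The edges $E^1_k$ and $E^2_k$ connect all eight classes, and the lemma follows.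
\end{proof}

\subsection{From separability to a lattice labeling}\label{sub:linear}

\begin{lemma}\label{lem:linear}
Suppose that $H_1,\dots,H_8$ is $(1+1/q)$-separable for infinitely many integers $q\geq1$. Then some lattice labeling satisfies \eqref{eq:system}.
\end{lemma}

\begin{proof}
For each such $q$ let $t=1+1/q$ and let $v_i\in\Lambda$ make the $H_i+v_i$ $t\Lambda$-disjoint. Choose $\mu_i\in\Lambda$ so that $w_i=v_i-v_1-t\mu_i$ lies in $\{xc+zg:0\le x,z<t\}$. Then $w_1=0$, the $w_i$ are bounded uniformly in $q$, and the sets $H_i+w_i$ are $t\Lambda$-disjoint. Pass to a subsequence along which $w_i\to x_i$ for all $i$.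

The sets $H_i+x_i$ are $\Lambda$-disjoint. Otherwise some point $y$ has $y-x_i\in H_i$ and $y-x_j-\lambda\in H_j$ with $i\ne j$, $\lambda\in\Lambda$; as the hexagons are open and $t\lambda\to\lambda$, also $y-w_i\in H_i$ and $y-w_j-t\lambda\in H_j$ for large $q$, which is false. By Lemma~\ref{lem:rigid} and $x_1=0$, all $x_i$ lie in $\Lambda$. Replacing $\mu_i$ by $\mu_i+x_i$ replaces $w_i$ by $w_i-tx_i$, so we may assume $w_i\to0$.

Now $a_i=qw_i=q(v_i-v_1-\mu_i)-\mu_i$ lies in $\Lambda$. Define a lattice labeling, depending on $q$, by $a(H_i+\lambda)=a_i+\lambda$. Let $e$ be a chosen edge, between $H_i$ and $H_j+\lambda_e$; then $r_e=a_j+\lambda_e-a_i$. Since $i\ne j$, the sets $H_i+a_i/q$ and $H_j+a_j/q+t\lambda_e=(H_j+\lambda_e)+(a_j+\lambda_e)/q$ are disjoint. So $H_i$ is disjoint from $H_j+\lambda_e+r$, where $r=r_e/q=w_j-w_i+\lambda_e/q\to0$. Let $m$ be the midpoint of $e$, and let $\rho_0>0$ be such that the two open halves of the disc of radius $\rho_0$ about $m$ lie in $H_i$ and $H_j+\lambda_e$. If $|r|<\rho_0$ and $n_e\cdot r<0$, then $m+r/2\in H_i$ and $m-r/2\in H_j+\lambda_e$, so $m+r/2$ lies in both $H_i$ and $H_j+\lambda_e+r$,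 a contradiction. Hence for one large $q$ in the subsequence, $n_e\cdot r_e\ge0$ holds for all $24$ classes.
\end{proof}

\subsection{From tilted normals to exact ones}\label{sub:round}

Lemma~\ref{lem:linear} gives inequalities for the tilted normals $n_e$, and Lemma~\ref{lem:arith} needs them for $\nu_e$. The difference $|(n_e-\nu_e)\cdot r_e|$ is at most $\kappa|r_e|$, while $\nu_e\cdot r_e$ is an integer because $\Lambda\subset\mathbb{Z}^2$. So it suffices to prove $|r_e|<1/\kappa$. No such bound is visible yet, since we know only that $r_e/q\to0$. It comes from an area identity: the gap that opens along $e$ has area about $\ell_e\,n_e\cdot r_e/q$, and the total area gained is $36(t^2-1)\approx72/q$.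

\begin{lemma}\label{lem:area}
Every labeling satisfies $\sum_e\ell_e\,n_e\cdot r_e=72$, the sum being over the $24$ edge classes.
\end{lemma}

\begin{proof}
Let $a,a'$ be two labelings and $b_i=a(H_i)-a'(H_i)$. For the edge $e$ between $H_i$ and $H_j+\lambda_e$, the difference of the two terms is $\ell_e\,n_e\cdot(b_j-b_i)=-b_i\cdot\ell_en_e-b_j\cdot\ell_e(-n_e)$. Here $n_e$ and $-n_e$ are the outer normals of the corresponding sides of $H_i$ and $H_j$. So the two sums differ by $-\sum_ib_i\cdot S_i$, where $S_i$ is the sum of length times outer normal over the sides of $H_i$. Rotating by a right angle turns $S_i$ into the sum of the side vectors of a closed polygon, so $S_i=0$.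

It is therefore enough to evaluate the sum for a labeling with $a(T)\in T$. Then $n_e\cdot r_e$ is the sum of the distances from $a(T)$ and $a(T')$ to the line of $e$, and $\ell_e\,n_e\cdot r_e$ is twice the total area of the two triangles with base $e$ and apexes $a(T)$, $a(T')$. The six triangles with apex $a(H_i)$ over the sides of $H_i$ fill $H_i$. So the sum is $2\sum_i|H_i|=72$.
\end{proof}

\begin{lemma}\label{lem:round}
No lattice labeling satisfies \eqref{eq:system}.
\end{lemma}

\begin{proof}
Suppose one does, and let $\rho=\max_e|r_e|$. All terms in Lemma~\ref{lem:area} are nonnegative and $\ell_e>\frac12$, so $0\le n_e\cdot r_e\le144$. With $|n_e-\nu_e|<\kappa$ this gives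
\begin{equation}\label{eq:normal}
-\kappa\rho\le\nu_e\cdot r_e\le144+\kappa\rho .
\end{equation}
This controls only normal components. The tangential components are controlled through the vertices, where the vectors of the three edges satisfy a linear relation. Write $r^m_k=r_e$ for $e=E^m_k$. The triples of tiles $(A_k,B_k,A_{k+1})$ at $V^1_k$, $(B_{k-1},A_k,B_k)$ at $V^4_k$ and $(A_k,B_{k-2}-g,A_{k+1})$ at $V^2_k$ give, by the table,
\[r^1_k=r^2_k+r^3_k,\qquad r^4_k=r^3_{k-1}+r^2_k,\qquad r^1_k=r^5_k+r^6_{k+1}.\]
Let $M=144+2\kappa\rho$. By \eqref{eq:normal}, each of the normal components $Y(r^1)$, $X(r^2)$, $Y(r^3)$, $X(r^4)$, $Y(r^5)$, $X(r^6)$, and each difference of two of them, is at most $M$ in absolute value. Three tangential components are such differences: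
\[Y(r^2_k)=Y(r^1_k)-Y(r^3_k),\quad X(r^3_{k-1})=X(r^4_k)-X(r^2_k),\quad Y(r^6_{k+1})=Y(r^1_k)-Y(r^5_k).\]
For the other three, $|X(r^1_k)|\le|X(r^2_k)|+|X(r^3_k)|\le2M$, then $|Y(r^4_k)|\le|Y(r^3_{k-1})|+|Y(r^2_k)|\le2M$, and $|X(r^5_k)|\le|X(r^1_k)|+|X(r^6_{k+1})|\le3M$. Hence $|r_e|\le|X(r_e)|+|Y(r_e)|\le4M$ for every $e$, that is, $\rho\le576+8\kappa\rho$. With $\kappa=10^{-4}$ this gives $\rho<577$ and $\kappa\rho<1$. By \eqref{eq:normal} the integer $\nu_e\cdot r_e$ exceeds $-1$, so $\nu_e\cdot r_e\ge0$ for all $e$. This contradicts Lemma~\ref{lem:arith}.
\end{proof}

\subsection{From open hexagons to convex bodies}\label{sub:closed}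

The closed hexagons touch, so they are not admissible, and the open ones are not compact. We exhaust the open hexagons from inside. This costs nothing because, for fixed rational $t$, there are only finitely many essentially different choices of the $v_i$.

\begin{proof}[Proof of Theorem~\ref{thm:plane}]
By Lemmas~\ref{lem:linear} and~\ref{lem:round} there is $q_0$ such that $H_1,\dots,H_8$ is not $(1+1/q)$-separable for any $q\ge q_0$. Fix such a $q$ and $t=1+1/q$. Choose $o_i\in H_i$, and for $m\ge2$ let
\[K_i^{(m)}=o_i+\Big(1-\frac1m\Big)\big(\overline{H_i}-o_i\big).\]
These are two-dimensional convex bodies that increase with $m$. They lie in $H_i$, because on a segment from an interior point of a convex set to a point of its closure every point other than the latter is interior. Their union is $H_i$, because for $y\in H_i$ the point $o_i+(1-\frac1m)^{-1}(y-o_i)$ tends to $y$ and so lies in $H_i$ for large $m$. For each $m$ the family $K_1^{(m)},\dots,K_8^{(m)}$ is admissible, since the $H_i$ are $\Lambda$-disjoint.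

Suppose it were $t$-separable for every $m$. Since $(q+1)\Lambda=t(q\Lambda)\subseteq t\Lambda$, only the classes of the $v_i$ in the finite group $\Lambda/(q+1)\Lambda$ matter, so one choice $(v_1,\dots,v_8)$ works for infinitely many $m$. A vector in $(H_i+v_i-H_j-v_j)\cap t\Lambda$ with $i\neq j$ would lie in $K_i^{(m)}+v_i-K_j^{(m)}-v_j$ for all large $m$, so there is none, and the $H_i$ would be $t$-separable. This is false, so for some $m$ the eight bodies $K_i^{(m)}$ are admissible and not $t$-separable. Lemma~\ref{lem:reduce} completes the proof.
\end{proof}

The passage to a subsequence in Lemma~\ref{lem:linear} is the only place where the size of $q$ enters, and it yields no explicit value of $q_0$.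

\begin{thebibliography}{9}
\bibitem{Malikiosis} Romanos-Diogenes Malikiosis, \emph{Lattice-point enumerators of ellipsoids}, arXiv:1202.3876 (2012).
\end{thebibliography}
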